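# Directions of Frequencies and Fundamental Groups of $L(\mathbb Z^2\rtimes \mathrm{SL}(2,\mathbb Z))\,\bar\otimes\,B$

## 1. Sorting Fourier coefficients by direction

Let $n\ge 2$, let $\Gamma<\mathrm{GL}(n,\mathbb Z)$ be a group, and let $\mathcal P=\mathbb P^{n-1}(\mathbb R)$ be the space of lines in $\mathbb R^n$. The group $\Gamma$ acts on $\mathbb Z^n$ and on $\mathcal P$, and a nonzero $k\in\mathbb Z^n$ has a direction $[k]\in\mathcal P$. Put
$$M=L(\mathbb Z^n\rtimes\Gamma),\qquad A=L(\mathbb Z^n)\subset M .$$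
We write $\chi_k$ ($k\in\mathbb Z^n$) and $u_g$ ($g\in\Gamma$) for the canonical unitaries, so $u_g\chi_ku_g^*=\chi_{gk}$. Let $B$ be a finite factor, which means a $\mathrm{II}_1$ factor or a matrix algebra ($B=\mathbb C$ is allowed). Put
$$N=M\,\bar\otimes\,B,\qquad P=A\,\bar\otimes\,B,\qquad\text{so that } N=P\rtimes\Gamma ,$$
where $\Gamma$ acts on $A$ as above and trivially on $B$. Traces are normalized and written $\tau$; $\|x\|_2=\tau(x^*x)^{1/2}$ and $\langle x,y\rangle=\tau(y^*x)$. The Hilbert space $H=L^2(N)$ carries commuting left and right actions of $N$ and decomposes as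
$$H=\bigoplus_{k\in\mathbb Z^n,\ g\in\Gamma}\chi_k\,L^2(B)\,u_g .$$

The proof turns on the following operators. Fix $\omega_0\in\mathcal P$. For $f\in C(\mathcal P)$ put $F_f(k)=f([k])$ if $k\neq0$ and $F_f(0)=f(\omega_0)$, and define $T_f\in B(H)$ by
$$T_f(\chi_k\,\eta\,u_g)=F_f(k)\,\chi_k\,\eta\,u_g\qquad(\eta\in L^2(B)). \tag{1}$$
So $T_f$ multiplies the frequency-$k$ part of a vector by the value of $f$ at the direction of $k$. Since $F_f(k)$ is an evaluation of $f$, the map $f\mapsto T_f$ is a unital $*$-homomorphism, and $\|T_f\|\le\|f\|_\infty=:\|f\|$. It has three features.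

* $T_f$ commutes with left multiplication by $B$ and with right multiplication by $B$ and by every $u_h$. These operations do not change $k$: for instance $b\,\chi_k\eta u_g=\chi_k(b\eta)u_g$ and $\chi_k\eta u_g\,b=\chi_k(\eta b)u_g$, because $B$ commutes with $M$.
* For fixed $l\in\mathbb Z^n$ we have $F_f(k+l)-F_f(k)\to0$ as $|k|\to\infty$. The angle between the lines $[k]$ and $[k+l]$ tends to $0$, and $f$ is uniformly continuous.
* Write $(hf)(\omega)=f(h^{-1}\omega)$ for $h\in\Gamma$. Since $u_h\chi_k\eta u_g=\chi_{hk}\eta u_{hg}$, the operator $u_hT_fu_h^*$ multiplies $\chi_k\eta u_g$ by $F_f(h^{-1}k)$, which equals $F_{hf}(k)$ if $k\ne0$. So $u_hT_fu_h^*-T_{hf}$ is a scalar multiple of the projection onto the closed span of the components with $k=0$.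

On vectors whose frequencies run to infinity, $T_f$ therefore almost commutes with the $\chi_l$, and $u_h$ conjugates $T_f$ almost into $T_{hf}$. To make this precise let
$$N_{\rm fin}=\mathrm{span}\{\chi_kbu_g:k\in\mathbb Z^n,\ b\in B,\ g\in\Gamma\},$$
a weakly dense $*$-subalgebra of $N$. For $b\in P$ write $b(k)=E_B(\chi_k^*b)\in B$ for its Fourier coefficients, so $b=\sum_k\chi_kb(k)$ in $\|\cdot\|_2$ and $\sum_k\|b(k)\|_2^2=\|b\|_2^2$.

**Lemma 1.** Let $(b_i)$ be a net in the unit ball of $P$ with $\|b_i(k)\|_2\to0$ for each $k\in\mathbb Z^n$. Then for $x,w\in N_{\rm fin}$, $f\in C(\mathcal P)$, $l\in\mathbb Z^n$, $h\in\Gamma$: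
$$\|T_f(xb_iw)-(T_f(xb_i))w\|_2\to0, \tag{2}$$
$$\|(T_f\chi_l-\chi_lT_f)\,xb_i\|_2\to0, \tag{3}$$
$$\|(u_hT_fu_h^*-T_{hf})\,xb_i\|_2\to0. \tag{4}$$

*Proof.* By linearity let $x=\chi_{l'}bu_g$ and $w=\chi_{l''}b'u_{g'}$. Then
$$xb_i=\sum_k\chi_{l'+gk}\,b\,b_i(k)\,u_g,\qquad xb_iw=\sum_k\chi_{l'+gk+gl''}\,b\,b_i(k)\,b'\,u_{gg'} .$$
The difference in (2) is obtained from $xb_iw$ by multiplying its $k$-th term by $F_f(l'+gk+gl'')-F_f(l'+gk)$. The difference in (3) is obtained from $\chi_lxb_i$ by multiplying its $k$-th term by $F_f(l+l'+gk)-F_f(l'+gk)$. Given $\varepsilon>0$, these numbers have modulus at most $\varepsilon$ outside a finite set of $k$. The terms are orthogonal, and $\sum_k\|b\,b_i(k)\,b'\|_2^2\le\|b\|^2\|b'\|^2$. So the terms outside the finite set contribute at most $\varepsilon\|b\|\|b'\|$ to the norm (in (3) with $b'$ replaced by $1$). The finitely many remaining terms tend to $0$ because $\|b_i(k)\|_2\to0$. The vector in (4) involves only the one $k$ with $l'+gk=0$, and this term tends to $0$. $\square$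

Here is the use of $T_f$ in its simplest form.

**Example (warm-up).** Suppose that no Borel probability measure on $\mathcal P$ is $\Gamma$-invariant. Then there is no net of unitaries $b_i\in A$ whose Fourier coefficients all tend to $0$ and which satisfies $\|u_hb_iu_h^*-b_i\|_2\to0$ for all $h\in\Gamma$. Indeed, take $B=\mathbb C$ and put $m(f)=\mathrm{Lim}_i\langle T_fb_i,b_i\rangle$, the limit along an ultrafilter containing all tails. This is a positive functional on $C(\mathcal P)$ with $m(1)=1$. By (4), and since $T_f$ commutes with right multiplication by $u_h$,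
$$m(hf)=\mathrm{Lim}_i\langle u_hT_fu_h^*b_i,b_i\rangle=\mathrm{Lim}_i\langle T_f(u_h^*b_iu_h),u_h^*b_iu_h\rangle=m(f).$$
So $m$ is an invariant probability measure, a contradiction. By hand, for $n=2$: the unitaries $\chi_{(j,0)}$ give $m=\delta_{[e_1]}$, and conjugating by $h=\begin{pmatrix}1&0\\1&1\end{pmatrix}$ gives $\chi_{(j,j)}$, with limit $\delta_{[(1,1)]}$.

The operators $T_f$ are the tool for the following question. Suppose $M\,\bar\otimes\,B$ is also written as a tensor product $Q_1\bar\otimes Q_2$ in another way. How are the two decompositions related? The part $A$ of $M$ is the obstacle, and the $T_f$ remove it: if a tensor factor sits in $A\bar\otimes B$ but spreads to infinity in the direction of $A$, it produces a $\Gamma$-invariant measure on $\mathcal P$. Unlike in the warm-up, the unitaries we meet will commute with only half of the algebra, and most of the work in Section 8 deals with the other half.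

## 2. The property (TFF) and the cancellation of $M$

For a $\mathrm{II}_1$ factor $Q$, the fundamental group is
$$\mathcal F(Q)=\left\{\frac{\tau(p)}{\tau(q)}\in\mathbb R_+^*\;\middle|\;p,q\text{ projections in }Q\text{ with }pQp\simeq qQq\right\}.$$
For $t>0$ the amplification $Q^t$ is $p(Q\otimes M_k(\mathbb C))p$, where $p$ is a projection with $(\tau\otimes\mathrm{Tr})(p)=t$; it depends only on $t$ up to isomorphism. For a matrix algebra $Q=M_k(\mathbb C)$ we use $Q^t$ only for integers $t$, with $Q^t=M_{kt}(\mathbb C)$. The textbook rules are: $pQp\simeq Q^{\tau(p)}$, $(Q^s)^t\simeq Q^{st}$, $(Q_1\bar\otimes Q_2)^t\simeq Q_1^t\bar\otimes Q_2$, and $t\in\mathcal F(Q)\iff Q\simeq Q^t$. In particular $\mathcal F(Q)$ is a group. A $\mathrm{II}_1$ factor is prime if it is not a tensor product of two $\mathrm{II}_1$ factors.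

**Definition.** A $\mathrm{II}_1$ factor $M$ satisfies (TFF) if $\mathcal F(M\bar\otimes B)=\mathcal F(M)\,\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$, where $G\cdot H=\{gh:g\in G,\,h\in H\}$.

One inclusion always holds: if $\lambda\in\mathcal F(M)$ and $\mu\in\mathcal F(B)$, then $M\bar\otimes B\simeq M^\lambda\bar\otimes B^\mu\simeq(M\bar\otimes B)^{\lambda\mu}$, so
$$\mathcal F(M)\mathcal F(B)\subset\mathcal F(M\bar\otimes B). \tag{5}$$
If $\mathcal F(B)=\mathbb R_+^*$, as for the hyperfinite $\mathrm{II}_1$ factor $R$, both sides are $\mathbb R_+^*$ and there is nothing to prove. In general, $t\in\mathcal F(M\bar\otimes B)$ means that there is an isomorphism $\alpha:M\bar\otimes B\to M\bar\otimes B^t$. If $\alpha(M)=M$, then comparing relative commutants gives $\alpha(B)=B^t$, so $t\in\mathcal F(B)$. But $\alpha$ need not respect $M$: if $B=M\bar\otimes B'$ and $t=1$, the flip of the two copies of $M$ moves $M$ into $B$. So we must understand all tensor decompositions of $M\bar\otimes B$.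

The question, posed in Yusuke Isono, "On fundamental groups of tensor product $\rm II_1$ factors", arXiv:1608.06426 (2016), is whether $L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$ satisfies (TFF). The answer is yes. We work under the following assumption.

**Hypothesis (H).** $n\ge2$, and $\Gamma<\mathrm{GL}(n,\mathbb Z)$ is a word-hyperbolic group such that no Borel probability measure on $\mathcal P=\mathbb P^{n-1}(\mathbb R)$ is $\Gamma$-invariant. Put $M=L(\mathbb Z^n\rtimes\Gamma)$.

(H) implies that $\Gamma$ is non-amenable, because an amenable group acting on a compact space has an invariant probability measure; hence $\Gamma$ is non-elementary.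

**Example.** $n=2$ and $\Gamma=\mathrm{SL}(2,\mathbb Z)$ satisfy (H). The group is virtually free and finitely generated, hence hyperbolic. Let $m$ be an invariant probability measure and $g=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. Then $g^j(x,y)=(x+jy,y)$, so $g^j\omega\to[e_1]$ for every $\omega\in\mathcal P$. By dominated convergence $m=g^j_*m\to\delta_{[e_1]}$, so $m=\delta_{[e_1]}$. The transpose of $g$ gives $m=\delta_{[e_2]}$ in the same way, a contradiction.

**Theorem A.** Assume (H). Let $B$ be a finite factor and $Q_1,Q_2$ be $\mathrm{II}_1$ factors with $M\bar\otimes B=Q_1\bar\otimes Q_2$. Then, after possibly exchanging $Q_1$ and $Q_2$, there are a finite factor $L$ and $s>0$ with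
$$B\simeq(Q_1\bar\otimes L)^s,\qquad Q_2\simeq(M\bar\otimes L)^s .$$
In particular $B$ is then $\mathrm{II}_1$; hence (case $B=\mathbb C$) $M$ is prime. Conversely, such $L,s$ always give $M\bar\otimes B\simeq Q_1\bar\otimes Q_2$.

**Theorem B (cancellation).** Assume (H). For $\mathrm{II}_1$ factors $B_0,B_1$ and $t>0$: $M\bar\otimes B_0\simeq(M\bar\otimes B_1)^t$ if and only if $B_0\simeq B_1^{t\lambda}$ for some $\lambda\in\mathcal F(M)$.

**Corollary C.** Every $M$ as in (H) satisfies (TFF), and so does every finite tensor product of such factors. In particular $L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$ satisfies (TFF), and for $M=L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$ we have $M\bar\otimes B_0\simeq(M\bar\otimes B_1)^t\iff B_0\simeq B_1^t$, and $\mathcal F(M\bar\otimes B)=\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$. No separability of $B$ is assumed.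

In the flip example above, $Q_1$ is the copy of $M$ inside $B=M\bar\otimes B'$, $Q_2=M\bar\otimes B'$ is built from the first copy, and $L=B'$, $s=1$. Cancellation is a real property of $M$: it fails for $R$ in place of $M$. With $M$ as in (H), $B_0=M$ and $B_1=R\bar\otimes M$ satisfy $R\bar\otimes B_0\simeq R\bar\otimes B_1$ since $R\simeq R\bar\otimes R$, but $M\simeq (R\bar\otimes M)^\lambda\simeq R^\lambda\bar\otimes M$ is impossible for every $\lambda>0$, because $M$ is prime by Theorem A.

## 3. Averaging and relative commutants in $M\bar\otimes B$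

The first lemma is standard. Its proof, by an element of minimal norm, is written out because the same device returns in Section 8.

**Lemma 2.** Let $S$ be a von Neumann subalgebra (same unit) of a tracial von Neumann algebra $N$, and $x\in N$. Let $K\subset L^2(N)$ be the $\|\cdot\|_2$-closed convex hull of $\{uxu^*:u\in\mathcal U(S)\}$. Then $K\cap(S'\cap N)=\{E_{S'\cap N}(x)\}$.

*Proof.* $K$ lies in the ball of radius $\|x\|$ of $N$, since that ball is $\|\cdot\|_2$-closed. For $y\in S'\cap N$ we have $\tau(uxu^*y)=\tau(xu^*yu)=\tau(xy)$, so $E_{S'\cap N}$ is constant on $K$, with value $E_{S'\cap N}(x)$. Hence an element of $K$ that lies in $S'\cap N$ equals $E_{S'\cap N}(x)$. The unique element $k$ of minimal norm in $K$ is such an element: $uku^*\in K$ has the same norm, so $uku^*=k$ for all $u\in\mathcal U(S)$. $\square$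

**Lemma 3.** Let $Q,R_0$ be tracial and $S\subset R_0$ a von Neumann subalgebra (same unit). Then $(1\otimes S)'\cap(Q\bar\otimes R_0)=Q\bar\otimes(S'\cap R_0)$.

*Proof.* Let $E$ be the conditional expectation onto the left side. For $a\in Q$, $b\in R_0$, Lemma 2 gives convex combinations of the $ubu^*$ ($u\in\mathcal U(S)$) converging to $E_{S'\cap R_0}(b)$. So $a\otimes E_{S'\cap R_0}(b)$ is a limit of convex combinations of the $(1\otimes u)(a\otimes b)(1\otimes u)^*$, and it commutes with $1\otimes S$. By Lemma 2 it equals $E(a\otimes b)$. By linearity and $\|\cdot\|_2$-continuity, $E$ maps into $Q\bar\otimes(S'\cap R_0)$. The other inclusion is clear. $\square$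

In particular, if $Q_1,Q_2$ are $\mathrm{II}_1$ factors and $p\in Q_1$, $r\in Q_2$ are projections, then $(pQ_1p\otimes r)'\cap(pQ_1p\,\bar\otimes\,rQ_2r)=p\otimes rQ_2r$.

**Lemma 4.** For every $\Gamma<\mathrm{GL}(n,\mathbb Z)$ and every finite factor $B$ we have $A'\cap N=P$ (and $A'\cap M=A$). Under (H), $M$ is a $\mathrm{II}_1$ factor.

*Proof.* Let $\sum_ga_gu_g$ with $a_g\in P$ commute with all $\chi_k$. Comparing coefficients, $(\chi_{gk}-\chi_k)a_g=0$. For $g\neq1$ choose $k$ with $gk\ne k$. A nontrivial character of $\mathbb T^n$ is $\neq1$ almost everywhere, so $\chi_{gk}-\chi_k$ is injective on $L^2(A)\otimes L^2(B)$, and $a_g=0$. The case $B=\mathbb C$ is the statement about $M$.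

Assume (H). A finite $\Gamma$-orbit in $\mathbb Z^n\setminus\{0\}$ would give an invariant probability measure on $\mathcal P$, namely the image of the uniform measure on the orbit. So these orbits are infinite. The center of $M$ lies in $A'\cap M=A$, and an element of $A$ that commutes with all $u_g$ has square-summable Fourier coefficients that are constant on $\Gamma$-orbits. It is therefore scalar. As $M$ is infinite-dimensional with a faithful normal trace, it is a $\mathrm{II}_1$ factor. $\square$

From now on (H) holds, and $N=M\bar\otimes B=Q_1\bar\otimes Q_2$ with $\mathrm{II}_1$ factors $Q_1,Q_2$. Then $N$ is a $\mathrm{II}_1$ factor.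

## 4. Intertwining and relative amenability

**Fact 1 (Popa's intertwining theorem).** The reference is Popa, *Strong rigidity of $\mathrm{II}_1$ factors arising from malleable actions of w-rigid groups I*, Invent. Math. 2006, Section 2; no separability is needed. Let $N$ be a tracial von Neumann algebra, and let $S\subset pNp$, $T\subset qNq$ be von Neumann subalgebras with units $p,q$. The following are equivalent, and are written $S\prec_NT$:

1. there are projections $p_0\in S$, $q_0\in T$, a unital normal $*$-homomorphism $\theta:p_0Sp_0\to q_0Tq_0$ and a nonzero partial isometry $v\in p_0Nq_0$ with $xv=v\theta(x)$ for all $x\in p_0Sp_0$;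
2. there is no net $u_i\in\mathcal U(S)$ with $\|E_T(xu_iy)\|_2\to0$ for all $x\in qNp$, $y\in pNq$.

Two consequences of (1) are used without mention. Taking adjoints in $x^*v=v\theta(x^*)$ gives $v^*x=\theta(x)v^*$. And if $S\not\prec_NT$, then $fSf\not\prec_NT$ for each nonzero projection $f\in S$, since data as in (1) for $fSf$ are also data for $S$.

**Example.** If $S\subset T$ have the same unit, then $S\prec_NT$, with $v=1$ and $\theta$ the inclusion. On the other hand $A\not\prec_NB$. For $x=\chi_lbu_g$ and $y=\chi_{l'}b'u_h$ we have $x\chi_ky=\chi_{l+gk+gl'}\,bb'\,u_{gh}$, and $E_B$ of this vanishes for all but at most one $k$. So $\|E_B(x\chi_ky)\|_2\to0$ as $k\to\infty$ for $x,y\in N_{\rm fin}$. For general $x,y\in N$ approximate first $x$ in $\|\cdot\|_2$ with $y$ fixed, then $y$ in $\|\cdot\|_2$ with the new $x$ fixed, using $\|E_B(xwy)\|_2\le\|x\|_2\|y\|$ and $\|E_B(xwy)\|_2\le\|x\|\|y\|_2$ for unitaries $w$. Then apply (2).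

**Definition.** Let $P_0,S\subset N_0$ be von Neumann subalgebras (same unit) of a tracial von Neumann algebra. Let $e_{P_0}$ be the projection of $L^2(N_0)$ onto $L^2(P_0)$, and $\langle N_0,e_{P_0}\rangle$ the von Neumann algebra on $L^2(N_0)$ generated by $N_0$ and $e_{P_0}$ (the basic construction). $S$ is amenable relative to $P_0$ if there is an $S$-central state $\varphi$ on $\langle N_0,e_{P_0}\rangle$ with $\varphi|_{N_0}=\tau$.

The same state shows that every von Neumann subalgebra of $S$ (same unit) is then amenable relative to $P_0$.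

**Example.** Every abelian $D\subset N_0$ (same unit) is amenable relative to $P_0$. Take an invariant mean $\mathfrak m$ on the discrete abelian group $\mathcal U(D)$ and put $\varphi(T)=\mathfrak m_u(\langle uTu^*\hat1,\hat1\rangle)$. Then $\varphi|_{N_0}=\tau$, and $\varphi$ is invariant under $\mathrm{Ad}\,w$ for $w\in\mathcal U(D)$. So $\varphi(wT)=\varphi(w(Tw)w^*)=\varphi(Tw)$, and as $\mathcal U(D)$ spans $D$, $\varphi$ is $D$-central.

**Example.** If $N_0=P_0\rtimes\Gamma$ is amenable relative to $P_0$, then $\Gamma$ is amenable. The projections $u_ge_{P_0}u_g^*$ are the projections onto the subspaces $u_gL^2(P_0)$, so they are pairwise orthogonal with sum $1$. They generate a copy of $\ell^\infty(\Gamma)$ in $\langle N_0,e_{P_0}\rangle$ on which $\mathrm{Ad}\,u_h$ acts by translation. An $N_0$-central state restricts to an invariant mean.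

**Fact 2 (Popa–Vaes).** The reference is Popa–Vaes, *Unique Cartan decomposition for $\mathrm{II}_1$ factors arising from arbitrary actions of hyperbolic groups*, J. reine angew. Math. 694 (2014), Thm 1.4. Let $\Gamma$ be a weakly amenable, bi-exact countable group acting trace-preservingly on a tracial $P_0$, and let $N_0=P_0\rtimes\Gamma$. If a von Neumann subalgebra $S\subset N_0$ is amenable relative to $P_0$, then $S\prec_{N_0}P_0$ or $\mathcal N_{N_0}(S)''$ is amenable relative to $P_0$.

Here $\mathcal N_{N_0}(S)$ is the group of unitaries of $N_0$ normalizing $S$. Weak amenability and bi-exactness enter only through this theorem, and all hyperbolic groups have both properties (Ozawa). For orientation: weak amenability asks for finitely supported functions on $\Gamma$ that tend to $1$ pointwise with uniformly bounded completely bounded multiplier norms. Bi-exactness asks that $\Gamma$ be exact and have a map $\mu:\Gamma\to\mathrm{Prob}(\Gamma)$ with $\|\mu(gxh)-g\mu(x)\|_1\to0$ as $x\to\infty$, for all $g,h$.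 In a free group the uniform measure $\mu(x)$ on the geodesic from $1$ to $x$ has this last property: the geodesics from $g$ to $gx$ and from $1$ to $gxh$ differ in at most a number of vertices bounded in terms of $|g|+|h|$. We apply Fact 2 only to $N_0$ with separable predual.

**Fact 3 (Popa).** By Popa, *On a class of type $\mathrm{II}_1$ factors with Betti numbers invariants*, Ann. of Math. 2006, $\mathcal F(L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z)))=\{1\}$. This is used only for the explicit formulas in Corollary C, not for (TFF).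

## 5. Intertwining into $B$, and how $A$ gets in the way

If a tensor factor $Q_1$ intertwines into $B$, we are done, by the following result.

**Proposition 5.** If $Q_1\prec_NB$, there are a finite factor $L$ and $s>0$ with $B\simeq(Q_1\bar\otimes L)^s$ and $Q_2\simeq(M\bar\otimes L)^s$; in particular $B$ is $\mathrm{II}_1$.

*Proof.* Take projections $p\in Q_1$, $q\in B$, $\theta:pQ_1p\to qBq$ and a partial isometry $0\ne v\in pNq$ with $xv=v\theta(x)$. Let $L=\theta(pQ_1p)'\cap qBq$. By Lemma 3, $\theta(pQ_1p)'\cap qNq=M\bar\otimes L$. It contains $e':=v^*v$, because $v^*v\theta(x)=v^*xv=\theta(x)v^*v$. Likewise $vv^*\in(pQ_1p)'\cap pNp=p\otimes Q_2$, so $vv^*=pr$ with a projection $r\in Q_2$.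

**Step 1: we may assume that $L$ is a factor.** $\mathrm{Ad}\,v$ is an isomorphism $e'Ne'\to prNpr$, and $v\theta(x)v^*=xvv^*$, so it carries $\theta(pQ_1p)e'$ onto $pQ_1p\otimes r$. An element of $e'Ne'$ commuting with $\theta(pQ_1p)e'$ commutes with $\theta(pQ_1p)$, because $e'$ does. So the relative commutant of $\theta(pQ_1p)e'$ in $e'Ne'$ is $e'(M\bar\otimes L)e'$, and $\mathrm{Ad}\,v$ carries it onto $p\otimes rQ_2r$, a factor. The center of $e'(M\bar\otimes L)e'$ is $Z(L)e'\simeq Z(L)z$, where $z\in Z(L)$ is the central support of $e'$ in $M\bar\otimes L$. So $z$ is a minimal projection of $Z(L)$. Replace $(q,\theta,L)$ by $(z,\theta(\cdot)z,Lz)$. Since $z$ is a projection in $\theta(pQ_1p)'$, the relative commutant of $\theta(pQ_1p)z$ in $zBz$ is $zLz=Lz$, which is a factor. Moreover $vz=v$, so $xv=v\theta(x)z$ still holds.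

**Step 2: we may assume that $v^*v$ is a product projection.** Pick a projection $f_0\in M$ with $0<\tau(f_0)\le\tau(e')/\tau(q)$. In the $\mathrm{II}_1$ factor $M\bar\otimes L$, whose unit is $q$, there is $t$ with $t^*t=f_0q$ and $tt^*\le e'$. Replace $v$ by $vt$. As $t$ commutes with $\theta(pQ_1p)$, we still have $xvt=v\theta(x)t=vt\theta(x)$. Now $v^*v=f_0q$, and as before $vv^*=pr$ for a new nonzero projection $r\in Q_2$.

**Step 3: read off the tensor decompositions.** $\mathrm{Ad}\,v$ is now an isomorphism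
$$f_0Mf_0\,\bar\otimes\,qBq\;\to\;pQ_1p\,\bar\otimes\,rQ_2r$$
carrying $f_0\otimes\theta(x)$ to $x\otimes r$. Comparing relative commutants, it carries $f_0Mf_0\bar\otimes L$ onto $p\otimes rQ_2r$, so
$$rQ_2r\simeq f_0Mf_0\,\bar\otimes\,L. \tag{6}$$
Since $pQ_1p\otimes r$ and $p\otimes rQ_2r$ generate the right-hand side, $f_0Mf_0\bar\otimes qBq=f_0Mf_0\bar\otimes(\theta(pQ_1p)\vee L)$. Slicing with the trace of $f_0Mf_0$ gives $qBq=\theta(pQ_1p)\vee L$.

It remains to see that these two commuting factors are in tensor position. For $y\in L_+$ the functional $x\mapsto\tau(xy)$ on the factor $\theta(pQ_1p)$ is a trace: $\tau(xx'y)=\tau(x'yx)=\tau(x'xy)$. With the normalized trace of $qBq$, uniqueness of the trace gives $\tau(xy)=\tau(x)\tau(y)$ for $x\in\theta(pQ_1p)$, $y\in L$. So the $*$-homomorphism $x\otimes y\mapsto xy$ on the algebraic tensor product is trace-preserving, and it extends to an isomorphism $\theta(pQ_1p)\bar\otimes L\simeq\theta(pQ_1p)\vee L$. Also $\theta$ is injective, because $pQ_1p$ is a $\mathrm{II}_1$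 factor. Hence
$$qBq\simeq pQ_1p\,\bar\otimes\,L. \tag{7}$$
In particular $B$ is infinite-dimensional, so it is $\mathrm{II}_1$.

**Step 4: compare the sizes.** From $\tau(v^*v)=\tau(vv^*)$ we get $\tau(f_0)\tau(q)=\tau(p)\tau(r)$. Put $s=\tau(p)/\tau(q)=\tau(f_0)/\tau(r)$. Then (7) gives $B\simeq(Q_1\bar\otimes L)^s$ and (6) gives $Q_2\simeq(M\bar\otimes L)^s$. $\square$

So the natural plan is to prove $Q_1\prec_NB$ or $Q_2\prec_NB$. Fact 2 is the natural tool, since $N=P\rtimes\Gamma$ with $\Gamma$ hyperbolic. But its conclusion is an intertwining into the base algebra of the crossed product, and that base is $P=A\bar\otimes B$, not $B$. The proof of Proposition 5 does not survive this: it starts from $\theta(pQ_1p)'\cap qNq=M\bar\otimes L$, which needs $\theta$ to take values in $B$. And no general principle leads from $P$ to $B$, as the next example shows.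

**Example (a subfactor of $P$ that does not intertwine into $B$).** Let $B=L(\mathbb F_2)$, with $\mathbb F_2$ free on $a,b$, and let $\pi:\mathbb F_2\to\mathbb Z^n$ be the homomorphism with $\pi(a)=e_1$, $\pi(b)=0$. Write $\lambda_\gamma$ for the canonical unitaries of $B$ and put $\theta(\lambda_\gamma)=\chi_{\pi(\gamma)}\otimes\lambda_\gamma$. Since $\tau(\theta(\lambda_\gamma))$ is $1$ if $\gamma=1$ and $0$ otherwise, $\theta$ extends to a trace-preserving normal embedding $\theta:B\to A\bar\otimes B=P$. The $\mathrm{II}_1$ factor $\theta(B)$ lies in $P$, so $\theta(B)\prec_NP$. However $\theta(B)\not\prec_NB$: the unitaries $w_j=\theta(\lambda_{a^j})=\chi_{je_1}\otimes\lambda_{a^j}$ satisfy $\|E_B(xw_jy)\|_2\to0$ for all $x,y\in N$, by the computation and the approximation that gave $A\not\prec_NB$ in Section 4.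

We must therefore use that $Q_1$ is a tensor factor of $N$. The example also shows where to look: the unitaries $w_j$ run to infinity in the single direction $[e_1]$, and $\delta_{[e_1]}$ is not invariant under $\mathrm{SL}(2,\mathbb Z)$.

## 6. One tensor factor intertwines into $A\bar\otimes B$

**Lemma 6.** $Q_1\prec_NP$ or $Q_2\prec_NP$.

*Proof.* Suppose neither holds.

**Step 1: choose sequences of unitaries.** This lets us work with countable data. Enumerate the pairs $(g,h)\in\Gamma^2$; $\Gamma$ is countable. From (2) of Fact 1, asking at stage $m$ that the first $m$ pairs give norms at most $1/m$, we get sequences $c_m\in\mathcal U(Q_1)$ and $d_m\in\mathcal U(Q_2)$ with $\|E_P(u_gc_mu_h)\|_2\to0$ and $\|E_P(u_gd_mu_h)\|_2\to0$ for all $g,h\in\Gamma$.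

**Step 2: reduce to a separable algebra.** We do this because Fact 2 is to be applied to algebras with separable predual. Each $x\in N$ is a $\|\cdot\|_2$-limit of a sequence in the algebraic span of $MB$, and also of one in the algebraic span of $Q_1Q_2$. Given a separable von Neumann subalgebra of $N$, apply this to a $\|\cdot\|_2$-dense sequence of it. Only countably many elements of $B$ occur, so the subalgebra lies in $M\bar\otimes C$ for a separable $C\subset B$. In the same way it lies in $C'\bar\otimes C''$ for separable $C'\subset Q_1$, $C''\subset Q_2$. Moreover $M\bar\otimes C$ is separable, since $\mathbb Z^n\rtimes\Gamma$ is countable. Alternate these enlargements, starting from algebras containing all $c_m$ and $d_m$, and take weak closures of the increasing unions. This gives separable $C_0\subset B$, $C_1\subset Q_1$, $C_2\subset Q_2$ with $c_m\in C_1$, $d_m\in C_2$ and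
$$N_0:=M\bar\otimes C_0=C_1\bar\otimes C_2. \tag{8}$$
Let $P_0=A\bar\otimes C_0$. Then $N_0=P_0\rtimes\Gamma$ and $E_P|_{N_0}=E_{P_0}$, since both pick out the coefficient of $u_1$.

**Step 3: testing on the $u_g$ is enough.** Let $w_m$ be unitaries in $N_0$ (or in corners of $N_0$) with $\|E_{P_0}(u_gw_mu_h)\|_2\to0$ for all $g,h\in\Gamma$. Then
$$\|E_{P_0}(xw_my)\|_2\to0\quad\text{for all }x,y\in N_0. \tag{9}$$
This is clear for $x\in\mathrm{span}\,P_0u_g$ and $y\in\mathrm{span}\,u_hP_0$, because $E_{P_0}$ is $P_0$-bimodular. In general approximate first $x$ in $\|\cdot\|_2$ with $y$ fixed, then $y$ in $\|\cdot\|_2$ with the new $x$ fixed. By (9), $C_1\not\prec_{N_0}P_0$ and $C_2\not\prec_{N_0}P_0$.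

**Step 4: find an abelian $D\subset C_2$ with $D\not\prec_{N_0}P_0$.** Fact 2 needs a relatively amenable algebra to start from, and abelian ones are available. We construct finite-dimensional abelian unital algebras $D_0=\mathbb C\subset D_1\subset\cdots\subset C_2$ and $w_m\in\mathcal U(D_m)$ with $\|E_{P_0}(u_gw_mu_h)\|_2\le1/m$ for the first $m$ pairs. Let $e_1,\dots,e_r$ be the minimal projections of $D_{m-1}$. Since $e_jC_2e_j\not\prec_{N_0}P_0$, there is a unitary $w^{(j)}$ of $e_jC_2e_j$ for which these norms are at most $1/(2mr)$. Perturb it within operator norm $1/(2mr)$ to a unitary of $e_jC_2e_j$ with finite spectrum, still denoted $w^{(j)}$; the norms are now at most $1/(mr)$. Put $w_m=\sum_jw^{(j)}$, and let $D_m$ be generated by $D_{m-1}$ and the spectral projections of the $w^{(j)}$. These projections lie under the $e_j$, so $D_m$ is abelian and finite-dimensional, and $\|E_{P_0}(u_gw_mu_h)\|_2\le r\cdot\frac1{mr}=\frac1m$ for the first $m$ pairs. Let $D=(\bigcup_mD_m)''$. It is abelian and contains all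 $w_m$, so (9) gives $D\not\prec_{N_0}P_0$.

**Step 5: apply Fact 2 twice.** $D$ is abelian, hence amenable relative to $P_0$. Since $D\not\prec_{N_0}P_0$, the algebra $\mathcal N_{N_0}(D)''$ is amenable relative to $P_0$. It contains $C_1$, which commutes with $D\subset C_2$. So $C_1$ is amenable relative to $P_0$. Since $C_1\not\prec_{N_0}P_0$, Fact 2 says that $\mathcal N_{N_0}(C_1)''\supset C_1\vee C_2=N_0$ is amenable relative to $P_0$. By the last example about relative amenability in Section 4, $\Gamma$ is amenable, a contradiction. $\square$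

## 7. Moving a corner of $Q_1$ into $P$ along a product projection

By Lemma 6, after an exchange, $Q_1\prec_NP$. An intertwiner $v\in p_0Nq_0$ with $xv=v\theta(x)$ gives $v^*xv=v^*v\,\theta(x)$, and $v^*v$ need not lie in $P$. We want an honest embedding of a corner of $Q_1$ into $P$ by $\mathrm{Ad}$ of a partial isometry, with a support of the form $f_1\otimes q$ on the $Q_1\bar\otimes Q_2$ side. We get it by turning the intertwining around: first $A\prec_NQ_2$, then back.

**Lemma 7.** If $Q_1\prec_NP$ then $A\prec_NQ_2$.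

*Proof.* Take $p_0\in Q_1$, $q_0\in P$, $\theta:p_0Q_1p_0\to q_0Pq_0$ and $v$ as in (1) of Fact 1.

**Step 1: $vAv^*$ lies in $p_0Q_2$.** $A$ is central in $P$, so for $y\in A$ and $x\in p_0Q_1p_0$
$$x\,vyv^*=v\theta(x)yv^*=vy\theta(x)v^*=vyv^*\,x .$$
So $vyv^*\in(p_0Q_1p_0)'\cap p_0Np_0=p_0Q_2$.

**Step 2: assume $A\not\prec_NQ_2$ and make $v$ small.** Let $y_i\in\mathcal U(A)$ be a net with $\|E_{Q_2}(xy_iz)\|_2\to0$ for all $x,z\in N$. For $d\in\mathcal U(A)$ write $vy_idv^*=p_0c_i$ with $c_i\in Q_2$, by Step 1. Then $\tau(p_0)c_i=E_{Q_2}(vy_idv^*)$ tends to $0$ in $\|\cdot\|_2$, so $\|vy_idv^*\|_2\to0$. With $f=v^*v$ we get $\|fy_idf\|_2\to0$, that is, $\tau(f\,y_i\,dfd^*\,y_i^*)\to0$.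

**Step 3: average over $d$.** By Lemmas 2 and 4, convex combinations $k'$ of the $dfd^*$, $d\in\mathcal U(A)$, approximate $k:=E_{A'\cap N}(f)=E_P(f)$ in $\|\cdot\|_2$. For each such $k'$ we have $\tau(fy_ik'y_i^*)\to0$, and $|\tau(fy_i(k-k')y_i^*)|\le\|k-k'\|_2$. As $k\in P$ commutes with $y_i\in A$, the number $\tau(fk)=\tau(fy_iky_i^*)$ is arbitrarily small, hence $0$. But $\tau(fk)=\|E_P(f)\|_2^2>0$, a contradiction. $\square$

**Lemma 8.** If $A\prec_NQ_2$, there are nonzero projections $f_1\in Q_1$, $q\in Q_2$ and a partial isometry $v\in N$ with $v^*v=f_1q$, $e:=vv^*\in P$ and $v(f_1Q_1f_1)v^*\subset ePe$.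

*Proof.* Take a projection $z\in A$, a projection $q_0\in Q_2$, $\theta:Az\to q_0Q_2q_0$ and a partial isometry $0\neq v_0\in zNq_0$ with $av_0=v_0\theta(a)$ for $a\in Az$.

**Step 1: make the support a product projection.** By Lemma 3, $e'=v_0^*v_0\in\theta(Az)'\cap q_0Nq_0=Q_1\bar\otimes L_0$ with $L_0=\theta(Az)'\cap q_0Q_2q_0$. The center of $Q_1\bar\otimes L_0$ is $Z(L_0)$. Let $\mathrm{ctr}$ be its center-valued trace. For $x\in Q_1$ we have $\mathrm{ctr}(x)=\tau(x)1$, because composing $\mathrm{ctr}|_{Q_1}$ with any state of $Z(L_0)$ gives the unique tracial state of $Q_1$. Since $\mathrm{ctr}(e')\ge0$ is nonzero, there are $\delta>0$ and a nonzero spectral projection $q\in Z(L_0)$ of $\mathrm{ctr}(e')$ with $\mathrm{ctr}(e')q\ge\delta q$. Choose a projection $f_1\in Q_1$ with $0<\tau(f_1)\le\delta$. Then $\mathrm{ctr}(f_1q)=\tau(f_1)q\le\mathrm{ctr}(e'q)$, so by comparison of projections there is $s\in Q_1\bar\otimes L_0$ with $s^*s=f_1q$ and $ss^*\le e'$. Put $v=v_0s$. Then $v^*v=s^*e's=f_1q$. Since $s$ commutes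 with $\theta(Az)$, $av=v_0\theta(a)s=v\theta(a)$ for $a\in Az$.

**Step 2: the image lies in $P$.** Let $c\in f_1Q_1f_1$ and $a\in Az$. As $\theta(a)\in Q_2$ commutes with $c\in Q_1$,
$$vcv^*a=vc\,\theta(a)v^*=v\theta(a)\,cv^*=a\,vcv^* .$$
Also $A(1-z)$ annihilates $vcv^*$ on both sides, because $zv=v$. So $vcv^*\in A'\cap N=P$ by Lemma 4. As $vf_1=v$, the case $c=f_1$ gives $e=vv^*\in P$. Hence $vcv^*\in ePe$. $\square$

## 8. Removing $A$ with the operators $T_f$

**Proposition 9.** Assume (H). If $Q_1\prec_NP$ then $Q_1\prec_NB$.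

Here is the strategy, and the point at which its direct form stops. Suppose $Q_1\not\prec_NB$. Then Lemma 8 turns suitable unitaries of $Q_1$ into unitaries $b_i\in ePe$ with Fourier coefficients tending to $0$, and we may form $\Omega(T)=\mathrm{Lim}_i\langle Tb_i,b_i\rangle$ as in the warm-up. For an invariant measure we need this functional to be invariant under enough unitaries of $N$. The $b_i$ come from $Q_1$, so they commute with everything that comes from $Q_2$, and this gives invariance under half of the algebra. They need not commute with the unitaries that come from $Q_1$. Those permute functionals like $\Omega$ among themselves, and averaging over them is not possible: $f_1Q_1f_1$ contains a copy of $M_2(\mathbb C)$, so its unitary group contains $U(2)$, hence a free group on two generators, and it is not amenable as a discrete group. The way out is that the $Q_1$-side now lies in $P$, and on the limit functionals $P$ commutes with $T_f$. So the action on the functionals can be read as an isometric action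 on vectors of a Hilbert space. There a point of minimal norm is fixed, as in Lemma 2, without any amenability.

*Proof.*

**Step 1: set up escaping unitaries.** The aim is to reach the hypothesis of Lemma 1. Take $f_1,q,v,e$ from Lemmas 7 and 8 and write $\vartheta(c)=vcv^*\in ePe$ for $c\in f_1Q_1f_1$. Since $v^*v=f_1q$ commutes with $f_1Q_1f_1$ and $vf_1=vq=v$, we have $\vartheta(c)\vartheta(c')=vcf_1qc'v^*=vcc'v^*$, and $\vartheta(f_1)=e$. So $\vartheta$ is a unital $*$-homomorphism into $ePe$.

Suppose $Q_1\not\prec_NB$. Then $f_1Q_1f_1\not\prec_NB$, so there is a net $c_i\in\mathcal U(f_1Q_1f_1)$ with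
$$\|E_B(xc_iy)\|_2\to0\quad\text{for all }x,y\in N. \tag{10}$$
Put $b_i=\vartheta(c_i)\in\mathcal U(ePe)$. Then $b_i(k)=E_B(\chi_k^*vc_iv^*)$, so $\|b_i(k)\|_2\to0$ for each $k$, and Lemma 1 applies to $(b_i)$. If $c\in\mathcal U_1:=\mathcal U(f_1Q_1f_1)$, then $(cc_i)_i$ also satisfies (10), so Lemma 1 also applies to the net $\vartheta(c)b_i=\vartheta(cc_i)$.

**Step 2: define the functionals.** Fix an ultrafilter on the index set containing all tails, and let $\mathrm{Lim}$ be the limit along it. For $c\in\mathcal U_1$ put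
$$\Omega_c(T)=\mathrm{Lim}_i\langle T\,\vartheta(c)b_i,\vartheta(c)b_i\rangle\qquad(T\in B(H)).$$
Let $\mathcal C\subset B(H)^*$ be the weak$^*$-closed convex hull of $\{\Omega_c:c\in\mathcal U_1\}$. It is bounded, hence weak$^*$-compact. Let
$$\mathcal W_1=\vartheta(\mathcal U_1)\subset\mathcal U(ePe),\qquad\mathcal W_2=\{vdv^*:d\in\mathcal U(qQ_2q)\}\subset\mathcal U(eNe).$$
(The elements of $\mathcal W_2$ are unitaries of $eNe$: $vdv^*vd'v^*=vdf_1qd'v^*=vdd'v^*$, as $vf_1=v$.) For $w_1=\vartheta(c')$ we have $\Omega_c(w_1^*\,\cdot\,w_1)=\Omega_{c'c}$. So $\mathcal C$ is invariant under the weak$^*$-continuous affine maps $\Psi\mapsto\Psi(w_1^*\,\cdot\,w_1)$, $w_1\in\mathcal W_1$.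

**Step 3: four properties of every $\Psi\in\mathcal C$.** They translate Lemma 1 and the commutation with $Q_2$ into identities. For all $\Psi\in\mathcal C$, $x,y\in N$, $f\in C(\mathcal P)$:

* (P1) $\Psi\ge0$ and $\Psi(x)=\tau(xe)$. Hence $|\Psi(yTx)|\le\|T\|\,\|y\|_2\,\|x\|_2$ for $T\in B(H)$.
* (P2) $\Psi(aT_fx)=\Psi(T_fax)$ for $a\in P$.
* (P3) $\Psi(yu_hT_fx)=\Psi(yT_{hf}u_hx)$ for $h\in\Gamma$.
* (P4) $\Psi(wyT_fxw^*)=\Psi(yT_fx)$ for $w\in\mathcal W_2$.

The identities and the positivity are stable under convex combinations and weak$^*$ limits, so it suffices to check them for $\Omega_c$. Replacing $(c_i)$ by $(cc_i)$, it suffices to check them for $\Omega=\Omega_{f_1}$. The inequality in (P1) follows from the rest of (P1) by Cauchy–Schwarz: $|\Psi(yTx)|^2\le\Psi(yy^*)\,\Psi(x^*T^*Tx)\le\|y\|_2^2\,\|T\|^2\,\|x\|_2^2$.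

*(P1).* $\Omega\ge0$ is clear, and $\langle xb_i,b_i\rangle=\tau(xb_ib_i^*)=\tau(xe)$.

*(P2).* By (P1), for fixed $a$ both sides are $\|\cdot\|_2$-continuous in $x$, so we may take $x\in N_{\rm fin}$. For such a fixed $x$ both sides are $\|\cdot\|_2$-continuous in $a$, since $\|ax\|_2\le\|a\|_2\|x\|$. So we may take $a=\chi_lb$ with $b\in B$. Since $T_f$ commutes with $b$, we have $aT_fxb_i-T_faxb_i=(\chi_lT_f-T_f\chi_l)(bx)b_i$, which tends to $0$ by (3), as $bx\in N_{\rm fin}$.

*(P3).* By continuity take $x\in N_{\rm fin}$. Then $(u_hT_f-T_{hf}u_h)xb_i=(u_hT_fu_h^*-T_{hf})(u_hx)b_i\to0$ by (4).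

*(P4).* By (P1) both sides are $\|\cdot\|_2$-continuous in $x$, so take $x\in N_{\rm fin}$. Let $w=vdv^*$. As $c_i\in Q_1$ and $d\in Q_2$ commute, $wb_i=vdc_iv^*=vc_idv^*=b_iw$, and likewise $w^*b_i=b_iw^*$. Hence
$$\langle wyT_fxw^*b_i,b_i\rangle=\langle T_f(xb_iw^*),\,y^*b_iw^*\rangle .$$
We want to move $w^*$ out of $T_f$ by (2), and for this we approximate it. Given $\varepsilon>0$, Kaplansky's density theorem gives $w_0\in N_{\rm fin}$ with $\|w_0\|\le1$ and $\|w^*-w_0\|_2\le\varepsilon$. Replacing $w^*$ by $w_0$ in both places changes the right side by at most $2\varepsilon\|f\|\|x\|\|y\|$. By (2),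
$$\mathrm{Lim}_i\langle T_f(xb_iw_0),y^*b_iw_0\rangle=\mathrm{Lim}_i\langle(T_fxb_i)w_0,y^*b_iw_0\rangle=\mathrm{Lim}_i\langle T_fxb_i,\,y^*b_iw_0w_0^*\rangle .$$
Now $\|w_0w_0^*-e\|_2=\|w_0w_0^*-w^*w\|_2\le2\varepsilon$ and $b_ie=b_i$. So the last limit differs from $\mathrm{Lim}_i\langle T_fxb_i,y^*b_i\rangle=\Omega(yT_fx)$ by at most $2\varepsilon\|f\|\|x\|\|y\|$. Let $\varepsilon\to0$.

**Step 4: a functional fixed by $\mathcal W_1$.** This is the replacement for averaging. By (P1), $x\mapsto\Psi(T_fx)$ is $\|\cdot\|_2$-bounded for $\Psi\in\mathcal C$, so there is a unique $\xi_f(\Psi)\in L^2(N)$ with $\Psi(T_fx)=\langle x,\xi_f(\Psi)\rangle$ for $x\in N$, and $\|\xi_f(\Psi)\|\le\|f\|$. Let $(f_j)_{j\ge1}$ be dense in the unit ball of $C(\mathcal P)$ and put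
$$\xi(\Psi)=(2^{-j}\xi_{f_j}(\Psi))_j\in\bigoplus_jL^2(N).$$
The map $\xi$ is affine, bounded and weak$^*$-to-weakly continuous, so $\xi(\mathcal C)$ is convex and weakly compact. It has a unique element of minimal norm; let $\Psi_0\in\mathcal C$ be such that $\xi(\Psi_0)$ is this element.

For $w_1\in\mathcal W_1$ let $\Psi_0'=\Psi_0(w_1^*\,\cdot\,w_1)\in\mathcal C$. Since $w_1^*\in P$, (P2) gives
$$\Psi_0'(T_fx)=\Psi_0(w_1^*T_fxw_1)=\Psi_0(T_fw_1^*xw_1)=\langle x,\,w_1\xi_f(\Psi_0)w_1^*\rangle,$$
that is, $\xi_f(\Psi_0')=w_1\xi_f(\Psi_0)w_1^*$. So $\|\xi(\Psi_0')\|\le\|\xi(\Psi_0)\|$, and by uniqueness $\xi(\Psi_0')=\xi(\Psi_0)$. By density of the $f_j$ and scaling,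
$$\Psi_0(w_1^*T_fxw_1)=\Psi_0(T_fx)\qquad(f\in C(\mathcal P),\ x\in N,\ w_1\in\mathcal W_1). \tag{11}$$

**Step 5: invariance with a left factor.** We need (11) also for operators $yT_fx$:

* (P5) $\Psi_0(w_1^*yT_fxw_1)=\Psi_0(yT_fx)$ for $w_1\in\mathcal W_1$, $x,y\in N$, $f\in C(\mathcal P)$.

By (P1) both sides are $\|\cdot\|_2$-continuous in $y$, so we may take $y=au_h$ with $a\in P$, $h\in\Gamma$. Put $x'=au_hx$. Then
$$\begin{aligned}\Psi_0(w_1^*au_hT_fxw_1)&=\Psi_0(w_1^*aT_{hf}u_hxw_1)&&\text{by (P3)}\\&=\Psi_0(T_{hf}w_1^*x'w_1)&&\text{by (P2), as }w_1^*a\in P\\&=\Psi_0(w_1^*T_{hf}x'w_1)&&\text{by (P2)}\\&=\Psi_0(T_{hf}x')&&\text{by (11)}\\&=\Psi_0(aT_{hf}u_hx)=\Psi_0(au_hT_fx)&&\text{by (P2) and (P3)}.\end{aligned}$$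

**Step 6: $\Psi_0$ is central for all of $eNe$.** The two halves are now put together. Let $\mathfrak S=\mathrm{span}\{yT_fx:x,y\in N,\ f\in C(\mathcal P)\}$, so $N\mathfrak SN\subset\mathfrak S$, and
$$\mathcal Z=\{w\in eNe:\Psi_0(wS)=\Psi_0(Sw)\ \text{for all }S\in\mathfrak S\}.$$
By (P1), $\Psi_0(1-e)=0$, so $\Psi_0(eT)=\Psi_0(T)=\Psi_0(Te)$ for all $T\in B(H)$. For $w\in\mathcal W_2$ and $S\in\mathfrak S$, (P4) applied to $Sw\in\mathfrak S$ gives $\Psi_0(Sw)=\Psi_0(wSww^*)=\Psi_0(wSe)=\Psi_0(wS)$. For $w\in\mathcal W_1$ the same computation works with (P5), applied to $w^*\in\mathcal W_1$, in place of (P4). So $\mathcal W_1\cup\mathcal W_2\subset\mathcal Z$.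

$\mathcal Z$ is a linear subspace. It is closed under products: for $w,w'\in\mathcal Z$ we have $\Psi_0(ww'S)=\Psi_0(w'Sw)=\Psi_0(Sww')$, because $w'S,Sw\in\mathfrak S$. It is $\|\cdot\|_2$-closed in $eNe$, because by (P1)
$$|\Psi_0(wyT_fx)|\le\|f\|\,\|w\|_2\|y\|\,\|x\|_2,\qquad|\Psi_0(yT_fxw)|\le\|f\|\,\|y\|_2\,\|x\|\,\|w\|_2 .$$
For $w_1=vcv^*\in\mathcal W_1$ and $w_2=vdv^*\in\mathcal W_2$ we have $w_1w_2=vcdv^*$. Hence the span of $\mathcal W_1\mathcal W_2$ is $\|\cdot\|_2$-dense in $v(f_1Q_1f_1\,\bar\otimes\,qQ_2q)v^*=v(f_1q\,N\,f_1q)v^*=eNe$. So $\mathcal Z=eNe$.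

**Step 7: an invariant measure.** We pass from $e$ to $1$ and read off the measure. As $N$ is a $\mathrm{II}_1$ factor, there are finitely many partial isometries $s_j\in N$ with $s_j^*s_j\le e$ and $\sum_js_js_j^*=1$. Put $\tilde\Psi(T)=\sum_j\Psi_0(s_j^*Ts_j)$. For $u\in\mathcal U(N)$ and $S\in\mathfrak S$, since $s_i^*us_j\in eNe=\mathcal Z$,
$$\tilde\Psi(uSu^*)=\sum_{i,j}\Psi_0\big((s_i^*us_j)\,s_j^*Su^*s_i\big)=\sum_{i,j}\Psi_0\big(s_j^*Su^*s_i\,s_i^*us_j\big)=\sum_j\Psi_0(s_j^*Ss_j)=\tilde\Psi(S).$$
Let $m(f)=\tilde\Psi(T_f)$. This is a positive functional on $C(\mathcal P)$, and by (P1)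
$$m(1)=\sum_j\tau(s_j^*s_je)=\sum_j\tau(s_j^*s_j)=\sum_j\tau(s_js_j^*)=1 .$$
For $h\in\Gamma$, (P3) with $y=s_j^*$ and $x=u_h^*s_j$ gives $\Psi_0(s_j^*T_{hf}s_j)=\Psi_0(s_j^*u_hT_fu_h^*s_j)$. Summing over $j$,
$$m(hf)=\tilde\Psi(u_hT_fu_h^*)=\tilde\Psi(T_f)=m(f).$$
So $m$ is a $\Gamma$-invariant Borel probability measure on $\mathcal P$, contradicting (H). Hence $Q_1\prec_NB$. $\square$

## 9. Unique decomposition, cancellation and (TFF)

**Proof of Theorem A.** By Lemma 6, after exchanging $Q_1$ and $Q_2$ if necessary, $Q_1\prec_NP$. By Proposition 9, $Q_1\prec_NB$. Proposition 5 gives $L$ and $s$, and shows that $B$ is $\mathrm{II}_1$. For $B=\mathbb C$ this is impossible, so $M$ is not a tensor product of two $\mathrm{II}_1$ factors: $M$ is prime. Conversely, for such $L,s$ we have $M\bar\otimes B\simeq M\bar\otimes(Q_1\bar\otimes L)^s\simeq Q_1\bar\otimes(M\bar\otimes L)^s\simeq Q_1\bar\otimes Q_2$. $\square$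

**Proof of Theorem B.** If $B_0\simeq B_1^{t\lambda}$ with $\lambda\in\mathcal F(M)$, then
$$M\bar\otimes B_0\simeq M^\lambda\bar\otimes B_1^t\simeq M\bar\otimes B_1^t\simeq(M\bar\otimes B_1)^t .$$
Conversely, let $M\bar\otimes B_0\simeq(M\bar\otimes B_1)^t\simeq M\bar\otimes B_1^t$. Apply Theorem A with $B=B_0$ to the decomposition of $M\bar\otimes B_0$ into the images of $M$ and $B_1^t$. The possible exchange leaves two cases.

* Case $Q_1\simeq M$, $Q_2\simeq B_1^t$. Then $B_0\simeq(M\bar\otimes L)^s\simeq Q_2\simeq B_1^t$, and $\lambda=1$ works.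
* Case $Q_1\simeq B_1^t$, $Q_2\simeq M$. Then $M\simeq(M\bar\otimes L)^s$ and $B_0\simeq(B_1^t\bar\otimes L)^s$. If $L$ were $\mathrm{II}_1$, then $M\simeq M\bar\otimes L^s$ would not be prime, contradicting Theorem A. So $L\simeq M_k(\mathbb C)$ for some $k$, and $M\simeq M^{ks}$. Thus $\lambda:=ks\in\mathcal F(M)$ and $B_0\simeq B_1^{tks}=B_1^{t\lambda}$. $\square$

**Proof of Corollary C.** Let $B$ be any $\mathrm{II}_1$ factor. By (5), $\mathcal F(M)\mathcal F(B)\subset\mathcal F(M\bar\otimes B)$. If $t\in\mathcal F(M\bar\otimes B)$, then $M\bar\otimes B\simeq(M\bar\otimes B)^t$, and Theorem B with $B_0=B_1=B$ gives $\lambda\in\mathcal F(M)$ with $B\simeq B^{t\lambda}$. So $t\lambda\in\mathcal F(B)$ and $t=\lambda^{-1}(t\lambda)\in\mathcal F(M)\mathcal F(B)$. Thus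
$$\mathcal F(M\bar\otimes B)=\mathcal F(M)\,\mathcal F(B)$$
for every $\mathrm{II}_1$ factor $B$, which is (TFF).

If $M'$ and $M''$ satisfy (TFF), then for every $\mathrm{II}_1$ factor $B$
$$\mathcal F(M'\bar\otimes M''\bar\otimes B)=\mathcal F(M')\,\mathcal F(M''\bar\otimes B)=\mathcal F(M')\,\mathcal F(M'')\,\mathcal F(B)=\mathcal F(M'\bar\otimes M'')\,\mathcal F(B),$$
so $M'\bar\otimes M''$ satisfies (TFF). By induction, so does every finite tensor product of factors as in (H).

Since $n=2$, $\Gamma=\mathrm{SL}(2,\mathbb Z)$ satisfy (H) by Section 2, $M=L(\mathbb Z^2\rtimes\mathrm{SL}(2,\mathbb Z))$ satisfies (TFF). By Fact 3, $\mathcal F(M)=\{1\}$. So $\mathcal F(M\bar\otimes B)=\mathcal F(B)$ for every $\mathrm{II}_1$ factor $B$, and Theorem B reads $M\bar\otimes B_0\simeq(M\bar\otimes B_1)^t\iff B_0\simeq B_1^t$. $\square$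

## 10. Non-amenable subgroups of $\mathrm{SL}(2,\mathbb Z)$

**Remark.** Every finitely generated non-amenable subgroup $\Gamma<\mathrm{SL}(2,\mathbb Z)$ satisfies (H) with $n=2$, so Theorems A and B and Corollary C hold for all $L(\mathbb Z^2\rtimes\Gamma)$ with such $\Gamma$.

*Proof.* $\Gamma$ is virtually free and finitely generated, hence hyperbolic. Suppose $m$ is a $\Gamma$-invariant probability measure on $\mathbb P^1(\mathbb R)$. As $\Gamma$ is infinite and discrete, we can choose $g_j\in\Gamma$ with $\|g_j\|\to\infty$ and $g_j/\|g_j\|\to\phi$. Then $\phi\ne0$ and $\det\phi=\lim\|g_j\|^{-2}=0$, so $\phi$ has rank one. For $\omega\neq[\ker\phi]$ we have $g_j\omega\to[\mathrm{im}\,\phi]$. Pass to a subsequence along which $g_j[\ker\phi]$ converges. By dominated convergence $m=\lim(g_j)_*m$ is supported on at most two points. The support of $m$ is $\Gamma$-invariant, so a subgroup of index at most $2$ in $\Gamma$ fixes a line. This subgroup is conjugate in $\mathrm{SL}(2,\mathbb R)$ to a group of upper triangular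 matrices, hence solvable. So $\Gamma$ is amenable, a contradiction. $\square$
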